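# Recognizing infinite computable dimension is $\Sigma^1_1$-complete

## 1. A structure whose automorphisms follow the paths of a tree

Two programs can present the same structure while no program translates one presentation into the other. How hard is it to recognize, from a program for a structure, that it has infinitely many presentations, no two of which can be translated into each other? We begin with one structure of this kind, built from a tree.

**Conventions.** A *computable structure* has a computable language (ours will be finite and relational) and computable universe and relations. An infinite computable universe is identified with $\omega$ by a computable bijection. A *computable copy* of $\mathcal A$ is a computable structure isomorphic to $\mathcal A$. The *computable dimension* $\dim\mathcal A$ is the number of computable copies up to computable isomorphism; it is $\omega$ if there are infinitely many computable copies, pairwise not computably isomorphic. Dimension $1$ is called *computably categorical*. A structure is *rigid* if its only automorphism is the identity.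

For example, $\omega$ with a predicate $Z$ for zero and the successor relation is rigid and computably categorical: in a computable copy we search for the element satisfying $Z$, then for its successor, and so on, and this computes the isomorphism.

A *tree* is a nonempty set $T\subseteq\omega^{<\omega}$ closed under initial segments, and a *path* is an $h\in\omega^\omega$ all of whose initial segments lie in $T$. A function is *hyperarithmetic* (in HYP) if its graph is $\Delta^1_1$. Anything computable from a hyperarithmetic function is hyperarithmetic. By a theorem of Kleene there is a computable tree with a path but no hyperarithmetic path.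

**Blowing up the tree.** Let $T$ be a computable tree. Let $T^*$ be the set of finite sequences $\nu=\langle (j_0,d_0),\dots,(j_{k-1},d_{k-1})\rangle$ with $\mathrm{tp}(\nu):=\langle j_0,\dots,j_{k-1}\rangle\in T$. Let $\mathrm{Ch}(\nu)$ be the set of children of $\nu$ in $T^*$, and $r$ the root. If $\mathrm{tp}(\nu)^\frown j\in T$, then $\nu$ has infinitely many children $\nu^\frown(j,d)$, called children *of type $j$*. Dropping the $d$'s turns an infinite path of $T^*$ into a path of $T$, computably. Fix a computable injection $\#:T^*\to\omega$ with computable range.

**Definition (parity structure $B_T$).** The universe consists of numbers $\mathbf n$ ($n\in\omega$) and points $(\nu,a)$ with $\nu\in T^*$ and $a\subseteq\mathrm{Ch}(\nu)$ finite. Write $W_\nu$ for the set of points with first coordinate $\nu$, and $b_\nu=(\nu,\emptyset)$. With $\triangle$ for symmetric difference, the relations are exactly these: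

* $Z(\mathbf 0)$ and $\mathrm{Succ}(\mathbf n,\mathbf{n+1})$;
* $V(\mathbf{\#\nu},p)$ for $p\in W_\nu$;
* $E(\mathbf{\#\tau},(\nu,a),(\nu,a\triangle\{\tau\}))$ for $\tau\in\mathrm{Ch}(\nu)$;
* $R$, given by
$$R((\nu,a),(\tau,b))\iff \tau\in\mathrm{Ch}(\nu)\ \text{ and }\ [\,\tau\in a\Leftrightarrow |b|\text{ is odd}\,].\tag{1}$$

So $W_\nu$ is a cloud of points, $E$ lets us move inside it by flipping one child at a time, and $R$ compares "does $a$ contain $\tau$?" with the parity of $b$. In particular $R(b_\nu,b_\tau)$ holds whenever $\tau\in\mathrm{Ch}(\nu)$.

**The smallest trees.** If $T=\{\langle\rangle\}$, there is one cloud $W_r=\{b_r\}$. If $T=\{\langle\rangle,\langle 0\rangle\}$, the root has children $\tau_0,\tau_1,\dots$ without children; each $W_{\tau_d}$ is the single point $b_{\tau_d}$, and $R((r,a),b_{\tau_d})$ says $\tau_d\notin a$. So $b_r$ is the only point of $W_r$ that is $R$-related to every $b_{\tau_d}$. This structure is computably categorical. Given an isomorphism $g$ onto a computable copy, we find the images of numbers as above and $g(b_{\tau_d})$ as the only element in the cloud of $\#\tau_d$; we store the single value $g(b_r)$ as finite information,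 and reach the rest of $g(W_r)$ from it along $E$.

**Lemma 1.** (a) If $\psi$ is an automorphism of $B_T$, then $\psi$ fixes all numbers, and there are finite sets $v_\nu\subseteq\mathrm{Ch}(\nu)$ such that $\psi((\nu,a))=(\nu,a\triangle v_\nu)$ for all points and
$$\tau\in v_\nu\iff |v_\tau|\text{ is odd}\qquad(\nu\in T^*,\ \tau\in\mathrm{Ch}(\nu)).\tag{2}$$
(b) Conversely, finite sets $v_\nu\subseteq\mathrm{Ch}(\nu)$ with (2) define an automorphism in this way.

*Proof.* First, for $\tau\in\mathrm{Ch}(\nu)$, passing from $(\nu,a),(\tau,b)$ to $(\nu,a\triangle v),(\tau,b\triangle w)$ preserves the truth value of $R$ if and only if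
$$[\,\tau\in v\Leftrightarrow|w|\text{ is odd}\,].\tag{3}$$
Indeed "$\tau\in a\triangle v$" is the exclusive or of "$\tau\in a$" and "$\tau\in v$", and since $|b\triangle w|\equiv|b|+|w| \pmod 2$, "$|b\triangle w|$ odd" is the exclusive or of "$|b|$ odd" and "$|w|$ odd". An equivalence keeps its truth value when both sides change or neither does, and loses it when exactly one changes.

(a) The element $\mathbf 0$ is the only one satisfying $Z$, and successors are unique, so $\psi$ fixes all numbers. By $V$, it maps each $W_\nu$ to itself; let $\psi(b_\nu)=(\nu,v_\nu)$. For each point $p\in W_\nu$ and $\tau\in\mathrm{Ch}(\nu)$ there is exactly one $q$ with $E(\mathbf{\#\tau},p,q)$, obtained by flipping $\tau$. So induction on $|a|$ gives $\psi((\nu,a))=(\nu,a\triangle v_\nu)$. As $R(b_\nu,b_\tau)$ holds, so does $R((\nu,v_\nu),(\tau,v_\tau))$, which by (1) is (2).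

(b) The map is its own inverse. It preserves $Z$, $\mathrm{Succ}$ and $V$; it preserves $E$ because $(a\triangle\{\tau\})\triangle v_\nu=(a\triangle v_\nu)\triangle\{\tau\}$; and it preserves $R$ by (3) and (2). $\square$

**Lemma 2 (descent).** Let $D\subseteq T^*$ be closed under children, and for $\nu\in D$ let $v_\nu\subseteq\mathrm{Ch}(\nu)$ be finite, such that (2) holds for $\nu\in D$ and $\tau\in\mathrm{Ch}(\nu)$. If $v_\nu\neq\emptyset$ for some $\nu\in D$, then $T^*$ has an infinite path, and the map $\nu\mapsto v_\nu$ computes one.

*Proof.* Let $\tau$ be the element of $v_\nu$ with least $\#\tau$. Then $\tau\in D$, and by (2) $|v_\tau|$ is odd, so $v_\tau\ne\emptyset$. Repeat from $\tau$. $\square$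

**Proposition 3.** (a) If $T$ has no path, then $B_T$ is rigid. (b) If $T$ has a path but no hyperarithmetic path, then $(B_T,C)$ with $C=\{b_r\}$ has infinitely many computable copies, pairwise not hyperarithmetically isomorphic.

*Proof.* (a) Take an automorphism $\psi$ and its sets $v_\nu$ from Lemma 1. Since $T^*$ has no infinite path, Lemma 2 with $D=T^*$ gives $v_\nu=\emptyset$ for all $\nu$. So $\psi$ is the identity.

(b) Let $h$ be a path of $T$. For each of the infinitely many children $\tau$ of $r$ of type $h(0)$, put $\nu_0=r$, $\nu_1=\tau$, $\nu_{m+1}=\nu_m{}^\frown(h(m),0)$ for $m\ge1$. Let $v_{\nu_m}=\{\nu_{m+1}\}$ and $v_\nu=\emptyset$ for all other $\nu$. We check (2) for $\mu\in\mathrm{Ch}(\nu)$. If $\mu=\nu_{m+1}$ for some $m$, then $\nu=\nu_m$ and both sides hold. Otherwise $\mu\notin v_\nu$; also $\mu\ne r$, so $\mu$ is no $\nu_m$, $v_\mu=\emptyset$, and both sides fail. So we have an automorphism of $B_T$ taking $b_r$ to $(r,\{\tau\})$, and the computable structure $\mathcal B_\tau=(B_T,\{(r,\{\tau\})\})$ is a copy of $(B_T,\{b_r\})$.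

Let $\psi:\mathcal B_\tau\to\mathcal B_{\tau'}$ be an isomorphism, $\tau\neq\tau'$. It is an automorphism of $B_T$, so $(r,\{\tau\}\triangle v_r)=(r,\{\tau'\})$, that is, $v_r=\{\tau,\tau'\}\neq\emptyset$. The sets $v_\nu$ are computed from $\psi$ by $\psi(b_\nu)=(\nu,v_\nu)$. By Lemma 2, $\psi$ computes an infinite path of $T^*$, hence a path of $T$. So $\psi$ is not hyperarithmetic. $\square$

What changes in general is that we will not have one tree with a path, but a tree for each input, and we will not know whether it has a path.

## 2. Index sets, upper bounds and the statements

**Index sets.** Fix an effective list of the diagrams of the partial computable structures, in uniformly computable languages including all finite relational ones. The *$i$th computable structure* is the $i$th entry, provided its diagram is total; other indices belong to no index set. The *index set* of a class $K$ is $\{i\mid\text{the $i$th computable structure is in }K\}$. From a program for a computable structure one effectively obtains an index.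

A set $X\subseteq\omega$ is $\Sigma^1_1$ if and only if there are uniformly computable trees $T'_x$ with $x\in X\iff T'_x$ has a path. $\Pi^1_1$ sets are the complements. A set $Y$ is $\Sigma^1_1$-*hard* if each $\Sigma^1_1$ set $X$ is many-one reducible to $Y$ (there is a computable $f$ with $x\in X\iff f(x)\in Y$), and $\Sigma^1_1$-*complete* if moreover $Y$ is $\Sigma^1_1$; likewise for $\Pi^1_1$.

It is known that the index set of "computable dimension $n$" is $\Pi^1_1$-complete for each finite $n\ge1$. Matthew Harrison-Trainor, in "There is no classification of the decidably presentable structures", arXiv:1702.06587 (2017), is the source of the question about $n=\omega$. We do not use the known results. They would not suffice as quoted: a reduction to "dimension $1$" sends the remaining inputs to indices that do not have dimension $1$, and nothing says that these have dimension $\omega$.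

For $\Gamma=\Delta^0_\alpha$ ($1\le\alpha<\omega_1^{CK}$) or $\Gamma=\Delta^1_1$, the *$\Gamma$-dimension* of $\mathcal A$ is the number of its computable copies up to isomorphisms in $\Gamma$. For $\Gamma=\Delta^0_1$ this is the computable dimension, and $\Delta^1_1$ means hyperarithmetic.

**Theorem 4.** $\mathrm{Dim}_\omega=\{i:\text{the $i$th structure has computable dimension }\omega\}$ is $\Sigma^1_1$-complete.

**Theorem 5.** For every $\Sigma^1_1$ set $X\subseteq\omega$ there is a computable function $x\mapsto\mathcal C_x$ into (indices of total) computable structures such that

* if $x\notin X$, then $\mathcal C_x$ is rigid and computably categorical;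
* if $x\in X$, then $\mathcal C_x$ has infinitely many computable copies, pairwise not even hyperarithmetically isomorphic.

Hence for each $\Gamma$ as above, the set of indices of structures of infinite $\Gamma$-dimension is $\Sigma^1_1$-complete.

**Theorem 6.** For each finite $n\ge1$ and each $\Sigma^1_1$ set $X$ there is a computable $x\mapsto\mathcal C^n_x$ with $\dim\mathcal C^n_x=\omega$ if $x\in X$ and $\dim\mathcal C^n_x=n$ if $x\notin X$. Hence for $D\subseteq\{1,2,\dots\}\cup\{\omega\}$, the index set of "$\dim\in D$" is $\Sigma^1_1$-hard if $\omega\in D$ and $D$ omits some finite $n$, and $\Pi^1_1$-hard if $\omega\notin D\ne\emptyset$. In particular "$\dim\ge n$" ($n\ge2$) is $\Sigma^1_1$-complete; "$\dim\le n$" ($n\ge1$) and "$\dim$ finite" are $\Pi^1_1$-complete.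

**Upper bounds.** The purpose of this step is to see that only hardness needs work. "$i$ is total" and "$i,j$ are total structures in the same language" are arithmetical. "$i\cong j$" is $\Sigma^1_1$: guess a function and check arithmetically that it is an isomorphism. "No isomorphism from $i$ to $j$ is in $\Gamma$" is also at most $\Sigma^1_1$:

* for $\Gamma=\Delta^0_1$ it quantifies over indices of computable functions and is arithmetical;
* for $\Gamma=\Delta^0_\alpha$ it quantifies over pairs of $\Sigma^0_\alpha$ indices for a graph and its complement, so it is arithmetical in a universal $\Sigma^0_\alpha$ set, hence hyperarithmetical, hence $\Delta^1_1$;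
* for $\Gamma=\Delta^1_1$ it is $\Sigma^1_1$, because by a textbook theorem $\Pi^1_1$ is closed under the quantifier $\exists f\in\mathrm{HYP}$, so "some hyperarithmetic $f$ is an isomorphism" is $\Pi^1_1$.

$\Gamma$-isomorphism is an equivalence relation. For composition, $g(f(x))=z$ if and only if $\exists y\,[f(x)=y\wedge g(y)=z]$, and $g(f(x))\ne z$ if and only if $\exists z'\neq z\,[g(f(x))=z']$; the classes $\Sigma^0_\alpha$ and $\Sigma^1_1$ are closed under conjunction and number quantifier $\exists$, so the composite is in $\Gamma$. Inverses of bijections have the transposed graph. Therefore $i$ has infinite $\Gamma$-dimension if and only if $i$ is total and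
$$\forall n\,\exists i_0,\dots,i_n\ [\text{each $i_k$ is total and }i_k\cong i,\text{ and $i_k,i_l$ are not $\Gamma$-isomorphic for }k\ne l].$$
This is $\Sigma^1_1$, as $\Sigma^1_1$ is closed under number quantifiers. In the same way "$\dim\ge n$" is $\Sigma^1_1$. So "$\dim\le n$" (total and not of dimension $\ge n+1$) and "$\dim$ finite" (total and not of dimension $\omega$) are $\Pi^1_1$.

**The trees for hardness.** Let $X$ be $\Sigma^1_1$ with trees $T'_x$, and let $U$ be Kleene's computable tree, with a path but no hyperarithmetic one. Let $T=T_x$ be the tree of pairs $(\sigma,\eta)$ with $\sigma\in T'_x$, $\eta\in U$, $|\sigma|=|\eta|$, coded as a subtree of $\omega^{<\omega}$ by coding the pair of $i$th entries as one number. A path of $T$ is a path of $T'_x$ together with one of $U$. So $T$ has a path if and only if $x\in X$, and $T$ never has a hyperarithmetic path.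

If $x\in X$, Proposition 3(b) says that $(B_T,\{b_r\})$ has infinitely many computable copies as Theorem 5 wants. If $x\notin X$, the structure is rigid. It remains to ask whether it is computably categorical.

## 3. The parity structure over a tree of height two

It is not, in general. Let $T=\{\langle\rangle,\langle0\rangle,\langle0,0\rangle\}$, write $\tau_d$ for the children of $r$ and $\sigma_{d,k}$ ($k\in\omega$) for the children of $\tau_d$.

**Proposition 7.** For this $T$, which has no path, $(B_T,\{b_r\})$ has computable dimension $\omega$.

*Proof.* Let $K$ be a noncomputable c.e. set, enumerated without repetition, one element per stage. For $i\in\omega$ let $v^i_d=\{\sigma_{d,2\langle i,s\rangle},\sigma_{d,2\langle i,s\rangle+1}\}$ if $d$ enters $K$ at stage $s$, and $v^i_d=\emptyset$ if $d\notin K$. Whether $\sigma_{d,k}\in v_d^i$ is decidable: $k$ determines the only stage to look at. Let $\mathcal M_i$ agree with $(B_T,\{b_r\})$, except that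
$$R^{\mathcal M_i}((\tau_d,a),b_{\sigma})\iff \sigma\in\mathrm{Ch}(\tau_d)\text{ and }\sigma\notin a\triangle v^i_d .$$
This is a computable structure. Let $f_i$ send $(\tau_d,a)$ to $(\tau_d,a\triangle v^i_d)$ and fix everything else. Then $f_i:\mathcal M_i\to(B_T,\{b_r\})$ is an isomorphism. $Z,\mathrm{Succ},V,E,C$ are preserved. $R$ between $W_r$ and $W_{\tau_d}$ is preserved because $|v_d^i|$ is even. $R$ between $W_{\tau_d}$ and the $b_\sigma$ is preserved by the choice of $R^{\mathcal M_i}$.

Since $B_T$ is rigid by Proposition 3(a), the only isomorphism $\mathcal M_i\to\mathcal M_j$ is $f_j^{-1}f_i$, which sends $b_{\tau_d}$ to $(\tau_d,v^i_d\triangle v^j_d)$. For $i\ne j$ the sets $v^i_d,v^j_d$ are disjoint, so $v^i_d\triangle v^j_d\neq\emptyset$ if and only if $d\in K$. A computable isomorphism would decide $K$. $\square$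

So the bare structure has dimension $\omega$ on both sides, and the reduction fails. The failure is localized: to compute an isomorphism $g$ onto a copy $M$ we need $\nu\mapsto g(b_\nu)$, and in a copy nothing finite tells us which point of a cloud is the image of $b_\nu$.

One repair is to add a predicate naming all the points $b_\nu$. Then $g(b_\nu)$ can be found by search, and the structure is computably categorical. But this is so for every $T$, also when $x\in X$: the named points kill all nontrivial automorphisms. The points $b_\nu$ must be named in order to compute $g$, and must not be named in order to keep the automorphisms of Proposition 3(b).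

## 4. Labels that start on one point and then spread

The way out is to name $b_\nu$ only for a while. We add *labels*. A label $\ell$ is first put on $b_\nu$ alone. We then wait until the copy $M$ shows an element $x_\nu$ in the cloud of $\nu$ carrying $\ell$, record $x_\nu$, and put $\ell$ on *all* points of $W_\nu$. In the finished structure the label no longer distinguishes points of $W_\nu$, but an algorithm that reruns the construction still finds $x_\nu$. Two difficulties appear.

**The copy can lie.** Once $\ell$ has spread over $W_\nu$, the recorded $x_\nu$ may be the image of a point $(\nu,v_\nu)$ with $v_\nu\neq\emptyset$. We therefore accept answers only if $R^M(x_\nu,x_\tau)$ holds for $\tau\in\mathrm{Ch}(\nu)$. By (1) this is exactly condition (2) for the sets $v_\nu$, so by Lemma 2 a single lie produces an infinite path. If $x\notin X$, no lie is possible. To have condition (2) for all pairs, the recorded $x_\nu$ must not change from one round to the next. So rounds overlap: the label of round $n-1$ spreads only after the label of round $n$ has been seen at the same elements.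

**The copy can stay silent.** If $M$ is not a copy of our structure it may never answer, and then some labels stay on single points forever, at finitely many nodes. An automorphism cannot move points of those clouds. One silent $M$ costs finitely many nodes, but there are infinitely many $M_e$ to deal with, and together they might pin every node. So the strategy for $M_e$ will be forbidden to touch a finite *protected* set of nodes. This costs nothing for categoricity, because $g(b_\nu)$ for finitely many $\nu$ can be stored in a finite table. The union of the protected sets along the true behavior of the strategies should contain enough nodes to carry an infinite path of $T^*$. Every newly protected node must also avoid the finitely many nodes on which earlier strategies got stuck, and to know these one must know after how many rounds each earlier strategy gets stuck. We cannot compute this, so we guess: strategies are indexed by sequences of guesses in $\omega\cup\{\infty\}$. Here it matters a second time that each node has infinitely many children of each type, since we can always choose a child with large $\#$.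

## 5. The labelled structure $\mathcal C_x$

Fix $X$ and $x$; everything is uniform in $x$. Let $T=T_x$ be as in Section 2, and let
$$\mathcal L_0=\{Z^1,\mathrm{Succ}^2,V^2,E^3,R^2,L^3\},\qquad \mathcal L=\mathcal L_0\cup\{C\},\ C\text{ unary}.$$

**The shape of $S$.** We will enumerate a c.e. set $\mathbf L$ of pairs $(\ell,p)$, with $\ell$ a number and $p$ a point; "$p$ carries $\ell$" means $(\ell,p)\in\mathbf L$. The $\mathcal L_0$-structure $S$ consists of $B_T$ together with exactly one *witness* for each pair in $\mathbf L$, where $L(\boldsymbol\ell,p,u)$ holds if and only if $u$ is the witness of $(\ell,p)$. The other relations are as in $B_T$ and do not involve witnesses. Put $\mathcal C_x=(S,C)$ with $C=\{b_r\}$.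

**Watching the copies.** Let $M_0,M_1,\dots$ be an effective list of all partial computable $\mathcal L_0$-structures with universe $\omega$. In $M=M_e$ let $0^M$ be the first element found with $Z$, and $(n+1)^M$ the first $\mathrm{Succ}$-successor of $n^M$ found; these are uniformly partial computable. Let $\mathrm{Lab}^e_s(\ell,\nu)$ be the set of $y<s$ such that within $s$ steps we see $V((\#\nu)^M,y)$ and, for some $u<s$, $L(\ell^M,y,u)$ in $M_e$. This set does not shrink as $s$ grows. If $g:S\to M_e$ is an isomorphism, then $n^M=g(\mathbf n)$, and
$$\bigcup_s\mathrm{Lab}^e_s(\ell,\nu)=\{g(p):p\in W_\nu,\ p\text{ carries }\ell\}.\tag{4}$$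

**Strategies and protected sets.** Strategies are the elements $\rho$ of $(\omega\cup\{\infty\})^{<\omega}$, effectively coded. If $|\rho|=e$, then $\rho$ deals with $M_e$; the entry $\rho(i)$ is a guess at how many rounds the strategy $\rho\restriction i$ completes. The labels of $\rho$ are $\langle\rho,n\rangle$, $n\in\omega$, coded as distinct numbers.

Let $P_{\langle\rangle}=\{r\}$. Let $P_{\rho^\frown o}$ be $P_\rho$ together with, for each $\nu\in P_\rho$ and each $j\le|\rho|$ with $\mathrm{tp}(\nu)^\frown j\in T$, the child $\tau\notin P_\rho$ of $\nu$ of type $j$ with least $\#\tau$ exceeding all finite entries of $\rho^\frown o$. Such a child exists because $\nu$ has infinitely many children of type $j$. Each $P_\rho$ is finite and uniformly computable, is closed under parents (a new node is a child of an old one), and $\rho\subseteq\rho'$ implies $P_\rho\subseteq P_{\rho'}$. Let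
$$F_\rho(n)=\{\nu\in T^*:\#\nu\le n\}\setminus P_\rho .$$
These are the nodes treated by $\rho$ in round $n$. They form a finite, uniformly computable set, and $F_\rho(n)\subseteq F_\rho(n+1)$.

For example, let $T$ contain exactly the types $\langle\rangle,\langle0\rangle,\langle0,0\rangle,\dots$. Then $P_{\langle\rangle}=\{r\}$, and $P_{\langle5\rangle}=\{r,\tau\}$, where $\tau$ is the child of $r$ with least $\#\tau>5$. If the strategy $\langle\rangle$ really completes exactly $5$ rounds, it never touches a node with $\#>5$, so $\tau$ is out of its reach.

**States.** At stage $s$ each label $\ell$ has at each node $\nu$ a state $\mathrm{st}_s(\ell,\nu)\in\{0,1,2\}$, initially $0$ and nondecreasing in $s$. State $0$: no point of $W_\nu$ carries $\ell$. State $1$: only $b_\nu$ does. State $2$: all points of $W_\nu$ do. Let $\mathbf L_s$ be the resulting set of pairs, and $\mathbf L=\bigcup_s\mathbf L_s$.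

**Construction.** $N_\rho(s)$ is the number of challenges of $\rho$ met by stage $s$, and $N_\rho(0)=0$. Challenges of $\rho$ are issued and met in the order $0,1,2,\dots$. At stage $s+1$, for each $\rho$ with code $<s$, let $e=|\rho|$ and use the values at stage $s$.

* **Death.** If $N_{\rho\restriction i}(s)>\rho(i)$ for some $i<e$ with $\rho(i)\in\omega$, then $\rho$ is dead: every label of $\rho$ in state $1$ at some node goes to state $2$ there, and $\rho$ does nothing else, now or later.
* **Issue.** Otherwise let $n=N_\rho(s)$. If challenge $n$ is not yet issued, and for all $i<e$ we have $N_{\rho\restriction i}(s)=\rho(i)$ when $\rho(i)\in\omega$ and $N_{\rho\restriction i}(s)\ge n$ when $\rho(i)=\infty$, then issue challenge $n$: put $\langle\rho,n\rangle$ in state $1$ at all $\nu\in F_\rho(n)$.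
* **Meet.** Otherwise, if challenge $n=N_\rho(s)$ has been issued and it is *met at $s$*, meaning that
  1. for each $\nu\in F_\rho(n)$, $\mathrm{Lab}^e_s(\langle\rho,n\rangle,\nu)$ has exactly one element, called $x^{(n)}_\nu$;
  2. if $n>0$, then for each $\nu\in F_\rho(n-1)$, $\mathrm{Lab}^e_s(\langle\rho,n-1\rangle,\nu)=\{x^{(n)}_\nu\}$;
  3. for all $\nu,\tau\in F_\rho(n)$ with $\tau\in\mathrm{Ch}(\nu)$, $R^{M_e}(x^{(n)}_\nu,x^{(n)}_\tau)$ is seen to hold within $s$ steps;

  then $N_\rho(s+1)=n+1$ and, if $n>0$, $\langle\rho,n-1\rangle$ goes from state $1$ to state $2$ at all $\nu\in F_\rho(n-1)$.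

The numbers $N_\rho(s)$ are nondecreasing in $s$, so a dead strategy stays dead. Label $\langle\rho,n\rangle$ is in state $0$ outside $F_\rho(n)$ forever, and inside until challenge $n$ is issued; it is then in state $1$ on $F_\rho(n)$ until challenge $n+1$ is met or $\rho$ dies, and in state $2$ on $F_\rho(n)$ after that.

**$\mathcal C_x$ is computable, uniformly in $x$.** Only finitely many strategies act at each stage, and each action is decidable, so the sets $\mathbf L_s$ are uniformly computable. As witness of $(\ell,p)$ we take the triple $(s,\ell,p)$ with $s$ least such that $(\ell,p)\in\mathbf L_s$. Whether a given triple is a witness is decidable, so universe and relations of $S$ are computable. Thus $\mathcal C_x$ is always total, and an index for it is found from $x$.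

## 6. The true guesses and the nodes where no label gets stuck

We now isolate the nodes whose clouds an automorphism may move. Two facts are immediate.

* **(F1)** Labels of $\rho$ are always in state $0$ at nodes of $P_\rho$, since $F_\rho(n)\cap P_\rho=\emptyset$.
* **(F2)** If only challenges $n\le k$ are ever issued by $\rho$, then labels of $\rho$ are in nonzero state only at nodes with $\#\nu\le k$. This applies when $\lim_sN_\rho(s)=k<\infty$, because challenge $n$ is issued only when $N_\rho(s)=n$.

**Definition.** The *true path* $\pi\in(\omega\cup\{\infty\})^\omega$ is defined recursively by $\pi(i)=\lim_sN_{\pi\restriction i}(s)$. A node $\nu\in T^*$ is *good* if no label has final state $1$ at $\nu$; then each label is carried by all points of $W_\nu$ or by none. Let $G=\bigcup_eP_{\pi\restriction e}$.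

A strategy $\pi\restriction e$ is never dead, since $N_{\pi\restriction i}(s)\le\pi(i)$ for all $s$.

**Lemma 8.** Every $\nu\in G$ is good.

*Proof.* Let $\nu\in P_{\pi\restriction e}$, and let $\rho$ be any strategy. We show that no label of $\rho$ has final state $1$ at $\nu$. We use the following remark:

$(\dagger)$ If $i<e$ and $\nu\notin P_{\pi\restriction i}$, then $\nu\in P_{\pi\restriction(j+1)}\setminus P_{\pi\restriction j}$ for some $i\le j<e$, so $\#\nu$ exceeds all finite entries of $\pi\restriction(j+1)$; in particular $\#\nu>\pi(i)$ if $\pi(i)$ is finite.

**Case 1: $\rho\supseteq\pi\restriction e$.** Then $\nu\in P_{\pi\restriction e}\subseteq P_\rho$, and (F1) applies.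

**Case 2: $\rho=\pi\restriction i$ with $i<e$.** If $\pi(i)=\infty$, every challenge of $\rho$ is met, and $\langle\rho,n\rangle$ goes to state $2$ on all of $F_\rho(n)$ when challenge $n+1$ is met. Let $\pi(i)=k\in\omega$. If $\nu\in P_\rho$, use (F1). If not, $(\dagger)$ gives $\#\nu>k$, and (F2) says that labels of $\rho$ are in state $0$ at $\nu$.

**Case 3: neither.** Then there is a least $i<\min(e,|\rho|)$ with $\rho(i)\ne\pi(i)$. Let $\sigma=\pi\restriction i=\rho\restriction i$, so $\lim_sN_\sigma(s)=\pi(i)$.

* If $\rho(i)\in\omega$ and $\rho(i)<\pi(i)$, then eventually $N_\sigma(s)>\rho(i)$, so $\rho$ dies and all its labels in state $1$ go to state $2$.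
* If $\rho(i)\in\omega$ and $\rho(i)>\pi(i)$, then $N_\sigma(s)\le\pi(i)<\rho(i)$ for all $s$, so $\rho$ never issues a challenge.
* If $\rho(i)=\infty$ and $\pi(i)=k\in\omega$, then a challenge $n$ is issued by $\rho$ only at a stage with $N_\sigma(s)\ge n$, so $n\le k$. If $\nu\in P_\sigma\subseteq P_\rho$, use (F1). Otherwise $\#\nu>k$ by $(\dagger)$, and (F2) applies. $\square$

The last bullet explains the clause "$N_{\rho\restriction i}(s)\ge n$" in Issue: a strategy that wrongly guesses $\infty$ does not get further than the strategy it guesses about.

**Lemma 9.** If $\nu\in G$ and $\mathrm{tp}(\nu)^\frown j\in T$, then infinitely many children of $\nu$ of type $j$ lie in $G$.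

*Proof.* Let $\nu\in P_{\pi\restriction e_0}$. For each $e\ge\max(e_0,j)$ we have $\nu\in P_{\pi\restriction e}$ and $j\le|\pi\restriction e|$, so $P_{\pi\restriction(e+1)}$ contains a child of $\nu$ of type $j$ that is not in $P_{\pi\restriction e}$. $\square$

## 7. No path: every isomorphism is computable

Let $x\notin X$. Then $T$, and hence $T^*$, has no infinite path. We show that $\mathcal C_x$ is rigid and computably categorical. Let $g:S\to M_e$ be an isomorphism with $M_e$ total, and put $M=M_e$ and $\rho=\pi\restriction e$, the strategy with correct guesses.

**Step 1: the strategy $\rho$ completes all rounds, i.e. $\lim_sN_\rho(s)=\infty$.** This step provides infinitely many recorded answers. Suppose $N_\rho(s)=n$ for all large $s$. The entries $\rho(i)=\pi(i)$ are the true limits of $N_{\rho\restriction i}(s)$. So from some stage on, $N_{\rho\restriction i}(s)=\rho(i)$ when $\rho(i)\in\omega$ and $N_{\rho\restriction i}(s)\ge n$ when $\rho(i)=\infty$. Since $\rho$ never dies, challenge $n$ is issued at some stage. By assumption it is never met. Hence $\langle\rho,n\rangle$ has final state $1$ on $F_\rho(n)$ and, if $n>0$, $\langle\rho,n-1\rangle$ has final state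 $1$ on $F_\rho(n-1)$. So in $S$ the only point of $W_\nu$ carrying $\langle\rho,n\rangle$ is $b_\nu$, for $\nu\in F_\rho(n)$, and likewise for $\langle\rho,n-1\rangle$ and $\nu\in F_\rho(n-1)$. By (4), for all large $s$,
$$\mathrm{Lab}^e_s(\langle\rho,n\rangle,\nu)=\{g(b_\nu)\}\ (\nu\in F_\rho(n)),\qquad \mathrm{Lab}^e_s(\langle\rho,n-1\rangle,\nu)=\{g(b_\nu)\}\ (\nu\in F_\rho(n-1)).$$
So clauses 1 and 2 hold with $x_\nu^{(n)}=g(b_\nu)$. For clause 3, $R(b_\nu,b_\tau)$ holds for $\tau\in\mathrm{Ch}(\nu)$, hence so does $R^M(g(b_\nu),g(b_\tau))$, and this is eventually seen for the finitely many pairs in $F_\rho(n)$. So challenge $n$ is met, a contradiction.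

**Step 2: the recorded answers do not depend on the round.** Let $\nu\in T^*\setminus P_\rho$ and $n\ge\#\nu$, so $\nu\in F_\rho(n)\subseteq F_\rho(n+1)$. When challenge $n+1$ is met, at $s$ say, clause 2 gives $\mathrm{Lab}^e_s(\langle\rho,n\rangle,\nu)=\{x^{(n+1)}_\nu\}$. Challenge $n$ was met before, when this set contained $x^{(n)}_\nu$, and the set does not shrink. So $x^{(n)}_\nu=x^{(n+1)}_\nu$. Write $x_\nu$ for the common value for $n\ge\#\nu$.

The map $\nu\mapsto x_\nu$ is computable on $T^*\setminus P_\rho$: run the construction until $\rho$ meets challenge $\#\nu$, which happens by Step 1, and read off $x_\nu$. If $\nu\notin P_\rho$ and $\tau\in\mathrm{Ch}(\nu)$, then $\tau\notin P_\rho$, since $P_\rho$ is closed under parents; clause 3 for $n\ge\#\nu,\#\tau$ gives $R^M(x_\nu,x_\tau)$. Also $V^M((\#\nu)^M,x_\nu)$ holds, so $x_\nu\in g(W_\nu)$.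

**Step 3: the copy has not lied, i.e. $x_\nu=g(b_\nu)$ for all $\nu\notin P_\rho$.** Write $x_\nu=g((\nu,v_\nu))$. For $\nu\notin P_\rho$ and $\tau\in\mathrm{Ch}(\nu)$, $R^M(x_\nu,x_\tau)$ gives $R((\nu,v_\nu),(\tau,v_\tau))$, which by (1) means $\tau\in v_\nu\Leftrightarrow|v_\tau|$ odd. The set $D=T^*\setminus P_\rho$ is closed under children. If some $v_\nu$ with $\nu\in D$ were nonempty, Lemma 2 would give an infinite path of $T^*$. So all these $v_\nu$ are empty.

**Step 4: $g$ is computable.** By Steps 2 and 3, $\nu\mapsto g(b_\nu)$ is computable: use $x_\nu$ off $P_\rho$ and a finite table on $P_\rho$. Given an element of $S$, we can decide whether it is a number, a point or a witness.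

* $g(\mathbf n)=n^M$.
* $g((\nu,\{\tau_1,\dots,\tau_m\}))$ is reached from $g(b_\nu)$ by following, for $k=1,\dots,m$, the unique $E^M((\#\tau_k)^M,\cdot,\cdot)$-successor.
* The witness of $(\ell,p)$ goes to the unique $u'$ with $L^M(\ell^M,g(p),u')$.

The second and third items are searches that succeed because $g$ is an isomorphism.

**Step 5: $S$ is rigid.** Let $\psi$ be an automorphism of $S$. It fixes the numbers, and by $V$ it maps the points of each $W_\nu$ to points of $W_\nu$; so it restricts to an automorphism of $B_T$. This restriction is the identity by Proposition 3(a). Each witness is determined by its pair $(\ell,p)$, so $\psi$ fixes witnesses too.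

**Step 6: from $S$ to $\mathcal C_x$.** Since $S$ is rigid, so is $\mathcal C_x$. Let $\mathcal M$ be a computable copy of $\mathcal C_x$. Up to a computable renaming of the universe, its $\mathcal L_0$-reduct is some total $M_e$. Any isomorphism $\mathcal C_x\to\mathcal M$ is an isomorphism of the $\mathcal L_0$-reducts, hence computable by Step 4. So $\mathcal C_x$ has computable dimension $1$.

## 8. A path: infinitely many copies, pairwise not hyperarithmetically isomorphic

Let $x\in X$, and let $h$ be a path of $T$. We repeat the proof of Proposition 3(b), with all motion inside $G$.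

**Step 1: automorphisms of $S$ moving $b_r$.** We have $r\in P_{\langle\rangle}\subseteq G$. By Lemma 9 infinitely many children $\tau$ of $r$ of type $h(0)$ lie in $G$; fix one. Applying Lemma 9 repeatedly, choose $\nu_0=r$, $\nu_1=\tau$, $\nu_2,\dots$ in $G$ with $\nu_{m+1}\in\mathrm{Ch}(\nu_m)$ of type $h(m)$. Let $v_{\nu_m}=\{\nu_{m+1}\}$ and $v_\nu=\emptyset$ for all other $\nu$. Condition (2) holds. If $\mu\in\mathrm{Ch}(\nu)$ is some $\nu_{m+1}$, then $\nu=\nu_m$, $\mu\in v_\nu$ and $|v_\mu|=1$. Otherwise $\mu\notin v_\nu$; as $\mu\neq r$, it is no $\nu_m$, so $v_\mu=\emptyset$. By Lemma 1(b) the map $(\nu,a)\mapsto(\nu,a\triangle v_\nu)$, fixing numbers, is an automorphism of $B_T$.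

It respects labels. It moves only points of the clouds $W_{\nu_m}$, and stays within each cloud; $\nu_m\in G$ is good by Lemma 8, so each label is carried by all points of $W_{\nu_m}$ or by none. Hence a point carries $\ell$ if and only if its image does, and sending the witness of $(\ell,p)$ to the witness of $(\ell,\text{image of }p)$ extends the map to an automorphism $\varphi_\tau$ of $S$.

**Step 2: the copies.** We have $\varphi_\tau(b_r)=p_\tau:=(r,\{\tau\})$. So $\varphi_\tau$ is an isomorphism from $\mathcal C_x=(S,\{b_r\})$ onto the computable structure $\mathcal S_\tau=(S,\{p_\tau\})$. There is one such copy for each of infinitely many $\tau$.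

**Step 3: they are pairwise not hyperarithmetically isomorphic.** Let $\psi:\mathcal S_\tau\to\mathcal S_{\tau'}$ be an isomorphism with $\tau\ne\tau'$. It is an automorphism of $S$, and as in Step 5 of Section 7 it restricts to one of $B_T$. By Lemma 1(a), $\psi((\nu,a))=(\nu,a\triangle v_\nu)$ with sets $v_\nu$ satisfying (2), and $\psi(b_\nu)=(\nu,v_\nu)$, so $\psi$ computes $\nu\mapsto v_\nu$. From $\psi(p_\tau)=p_{\tau'}$ we get $\{\tau\}\triangle v_r=\{\tau'\}$, so $v_r=\{\tau,\tau'\}\ne\emptyset$. By Lemma 2, $\psi$ computes an infinite path of $T^*$, hence a path of $T$. As $T$ has no hyperarithmetic path, $\psi$ is not hyperarithmetic. In particular it is not computable, and not $\Delta^0_\alpha$ for any $\alpha<\omega_1^{CK}$.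

So $\mathcal C_x$ has infinite $\Gamma$-dimension for every $\Gamma$, and computable dimension $\omega$.

## 9. Completeness for $\omega$, for $\Gamma$-dimension and for sets of dimensions

**Proof of Theorems 4 and 5.** By Section 5, $x\mapsto\mathcal C_x$ is computable with total values. Section 7 gives the case $x\notin X$ of Theorem 5, and Section 8 the case $x\in X$. A computably categorical structure has $\Gamma$-dimension $1$ for every $\Gamma$, since computable isomorphisms belong to $\Gamma$. Hence $x\in X$ if and only if $\mathcal C_x$ has infinite $\Gamma$-dimension. As $X$ was an arbitrary $\Sigma^1_1$ set, the index set is $\Sigma^1_1$-hard; by Section 2 it is $\Sigma^1_1$. Theorem 4 is the case $\Gamma=\Delta^0_1$. $\square$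

**Proof of Theorem 6.** The purpose is to replace dimension $1$ by dimension $n$. By Goncharov (Algebra and Logic 19, 1980) there is a computable structure $\mathcal G_n$ of computable dimension exactly $n$ in a finite relational language. Let $\mathcal C^n_x$ be the disjoint union of $\mathcal C_x$ and $\mathcal G_n$, with disjoint languages and a new unary predicate naming the first part.

A computable copy of $\mathcal C^n_x$ is split by the new predicate into two computable parts, which are computable copies of $\mathcal C_x$ and of $\mathcal G_n$. Every pair of computable copies arises in this way. An isomorphism between two such unions preserves the new predicate, so it consists of an isomorphism of the first parts and one of the second parts, and it is computable if and only if both are. So two copies of $\mathcal C^n_x$ are computably isomorphic if and only if both corresponding parts are, and $\dim\mathcal C^n_x=\dim\mathcal C_x\cdot n$. This is $\omega$ if $x\in X$ and $n$ if $x\notin X$.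

If $\omega\in D$ and $n\notin D$ with $n$ finite, then $x\mapsto\mathcal C^n_x$ reduces $X$ to "$\dim\in D$". If $\omega\notin D$ and $n\in D$, it reduces $\omega\setminus X$ to "$\dim\in D$". As $X$ ranges over all $\Sigma^1_1$ sets, these give the two hardness statements. For "$\dim\ge n$" with $n\ge2$, the set $D$ contains $\omega$ and omits $1$; for "$\dim\le n$" with $n\ge1$ and for "$\dim$ finite", $D$ is nonempty and omits $\omega$. With the upper bounds of Section 2, the completeness statements follow. $\square$
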